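# Rank growth in the normalized homology of finite spindles

## 1. The growth factor of the chain groups

How fast do the ranks of the normalized one-term homology groups of a finite spindle $X$ grow? The first guess is that each rank is $|X|-1$ times the previous one, at least from some degree on. The reason is that the chain groups grow by exactly this factor. Let us fix the definitions, make the guess precise, and test it.

**Definition (shelf, spindle).** A shelf is a set $X$ with a binary operation $\ast\colon X\times X\to X$ that is right self-distributive: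
$$(x\ast y)\ast z=(x\ast z)\ast(y\ast z)\quad\text{for all }x,y,z\in X .$$
A spindle is a shelf with $x\ast x=x$ for all $x$.

Two examples exist on every set: $x\ast y=x$ and $x\ast y=y$. In the first, both sides of the axiom equal $x$; in the second, both equal $z$.

**Definition (one-term homology).** Let $C_n(X)=\mathbb Z[X^{n+1}]$ for $n\ge 0$, and for $n\ge1$
$$\partial(x_0,\dots,x_n)=\sum_{i=0}^{n}(-1)^i\,(x_0\ast x_i,\dots,x_{i-1}\ast x_i,\,x_{i+1},\dots,x_n),$$
with $\partial_0=0$. The $i=0$ term is $(x_1,\dots,x_n)$. The homology of this complex is $H_n(X)$.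

**Definition (normalized homology).** For a spindle $X$, let $C^D_n(X)\subseteq C_n(X)$ be generated by the sequences with $x_i=x_{i+1}$ for some $i$ (the degenerate ones). It is a subcomplex, and $H^N_n(X)$ is the homology of $C^N(X)=C(X)/C^D(X)$.

That $\partial^2=0$ and that $C^D$ is a subcomplex will both be checked in Section 4, in a more general setting. The group $C^N_n(X)$ is free on the nondegenerate sequences of length $n+1$. With $w=|X|$ there are $w(w-1)^n$ of them: $w$ choices for one end, then $w-1$ for each further entry. So the ranks of the chain groups are multiplied by exactly $w-1$ in each step.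

The guess for homology is the following conjecture, taken from Alissa S. Crans, Józef H. Przytycki, Krzysztof K. Putyra, "Torsion in one-term distributive homology", arXiv:1306.1506 (2013).

**Normalized Rank Growth Conjecture.** Let $(X,\ast)$ be a finite spindle. Then
$$\operatorname{rk}H^N_{n+1}(X)=(|X|-1)\operatorname{rk}H^N_n(X)\quad\text{for } n\ge |X|-1 .$$

We shall call this equality "the growth law", and call $\operatorname{rk}H^N_{n+1}-(|X|-1)\operatorname{rk}H^N_n$ the deviation in degree $n$. The conjecture will turn out to be false, but only after the easy cases have all agreed with it.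

## 2. Two-element spindles and a three-element spindle by hand

**Lemma 1.** If a spindle $X$ has an element $a$ with $a\ast x=a$ for all $x$, then $H_n(X)=H^N_n(X)=0$ for $n\ge1$.

*Proof.* Put $h(x_0,\dots,x_n)=(a,x_0,\dots,x_n)$. This preserves degenerate sequences. In $\partial h(x_0,\dots,x_n)$ the first term is $(x_0,\dots,x_n)$. The term in which $x_i$ acts has sign $(-1)^{i+1}$ and begins with $a\ast x_i=a$, so it is $-h$ of the $i$-th term of $\partial(x_0,\dots,x_n)$. Hence $\partial h+h\partial=\mathrm{id}$ in degrees $n\ge1$, on $C(X)$ and on $C^N(X)$. $\square$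

Now let $X=\{a,b\}$ be any spindle with two elements. If $a\ast b=a$, then $a$ satisfies the hypothesis of Lemma 1. If $b\ast a=b$, then $b$ does. In both cases the growth law reads $0=0$ for $n\ge1$. The remaining case is $a\ast b=b$, $b\ast a=a$, that is, $x\ast y=y$.

For $x\ast y=y$ on any set, the $i$-th term of $\partial(x_0,\dots,x_n)$ begins with $i$ copies of $x_i$. It is degenerate for $i\ge2$, and the terms $i=0,1$ are $(x_1,\dots,x_n)$ and $-(x_1,x_2,\dots,x_n)$, which cancel. So $\partial=0$ on $C^N(X)$, $\operatorname{rk}H^N_n(X)=w(w-1)^n$, and the law holds for all $n\ge 0$. Thus every two-element spindle obeys the law for all $n\ge1$.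

Here is a mixture of the two behaviors, with three elements $x,o,p$:
$$a\ast o=o,\quad a\ast p=p\quad(\text{all }a),\qquad x\ast x=x,\quad o\ast x=p\ast x=o .$$
(That it is a spindle is a special case of Lemma 2 below.) Compute $H_1^N$. We have $\partial(x_0,x_1)=x_1-x_0\ast x_1$, so $(x,o),(p,o),(x,p),(o,p)$ are cycles, while $(o,x)$ and $(p,x)$ both go to $x-o$. The cycles have rank $5$. For the boundaries, $\partial(x_0,x_1,x_2)=(x_1,x_2)-(x_0\ast x_1,x_2)+(x_0\ast x_2,x_1\ast x_2)$.

* If $x_1,x_2\in\{o,p\}$, the first two terms cancel and the third is degenerate, so we get $0$.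
* If $x_1=x$ and $x_2=\mu\in\{o,p\}$, then $x_0\in\{o,p\}$ and we get $(x,\mu)-(o,\mu)$, that is, $(x,o)$ or $(x,p)-(o,p)$.
* If $x_2=x$, then $x_1\in\{o,p\}$, the first two terms cancel, and the third is $(x_0\ast x,o)$, that is, $(x,o)$ for $x_0=x$ and $0$ otherwise.

The boundaries have rank $2$, so $\operatorname{rk}H_1^N=3$. We shall see in Section 6 that $\operatorname{rk}H^N_n=3\cdot2^{n-1}$ for all $n\ge1$: the law holds again.

**Counting ranks, and where the count stops.** The natural way to try to prove the law is to count. Let $\rho_n=\operatorname{rk}\partial_n$ on $C^N(X)$ and put $\eta_n=\rho_{n+1}-(w-1)\rho_n$. From $\operatorname{rk}H^N_n=w(w-1)^n-\rho_n-\rho_{n+1}$ we get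
$$\operatorname{rk}H^N_{n+1}-(w-1)\operatorname{rk}H^N_n=-(\eta_n+\eta_{n+1}). \tag{1}$$
So the law in degree $n$ says exactly $\eta_{n+1}=-\eta_n$. The growth of the chain groups allows an alternating error in the ranks of the boundary maps, but does not force the error to have constant absolute value. For instance, $\eta_n=(-1)^n(c+dn)$ would give deviation $(-1)^nd$. Here the count has nothing more to say: one needs spindles in which the ranks of the boundary maps can be computed in every degree.

The three-element example shows what such a computation must deal with. The letter $x$ is nearly an element as in Lemma 1: $x\ast x=x$. But $x\ast o=o$ and $x\ast p=p$, so putting $x$ in front of a sequence is not a contraction, because the terms in which $o$ or $p$ acts spoil it. We shall remove those terms by changing the coefficients, and we shall use several letters of the type of $x$ at once.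

## 3. The spindles $W(M;f)$ and the theorems

**Definition (the family).** Let $m\ge1$, let $M$ be a finite set with a base point $o$, and let $f_1,\dots,f_m\colon M\to M$ be pairwise commuting maps with $f_k(o)=o$. Put $W=W(M;f)=\{x_1,\dots,x_m\}\sqcup M$, $w=|W|$, and
$$a\ast\mu=\mu\ \ (a\in W,\ \mu\in M),\qquad \mu\ast x_k=f_k(\mu)\ \ (\mu\in M),\qquad x_j\ast x_k=x_j .$$

The three-element example is $m=1$, $M=\{o,p\}$, $f_1(p)=f_1(o)=o$.

**Lemma 2.** $W(M;f)$ is a spindle.

*Proof.* Idempotency is clear. For $(a\ast b)\ast c=(a\ast c)\ast(b\ast c)$ there are three cases. If $c=\mu\in M$, both sides equal $\mu$. If $c=x_k$ and $b=\mu\in M$, the left side is $\mu\ast x_k=f_k(\mu)$, and the right side is $(a\ast x_k)\ast f_k(\mu)=f_k(\mu)$ because $f_k(\mu)\in M$. If $c=x_k$ and $b=x_j$, the sides are $(a\ast x_j)\ast x_k$ and $(a\ast x_k)\ast x_j$. For $a=x_i$ both are $x_i$, and for $a\in M$ they are $f_kf_j(a)$ and $f_jf_k(a)$, which agree. $\square$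

Let $V\subset\mathbb Z[M]$ be the subgroup of elements with coefficient sum $0$. It has basis $\{\mu-o:\mu\neq o\}$, and the $f_k$ act on it as commuting endomorphisms.

**Definition (Koszul homology).** $\mathrm{Kos}_r$, for $0\le r\le m$, is the homology in degree $r$ of the Koszul complex $V\otimes\Lambda(\theta_1,\dots,\theta_m)$ with
$$d(v\otimes\theta_{s_1}\cdots\theta_{s_r})=\sum_{j}(-1)^{j-1}f_{s_j}(v)\otimes\theta_{s_1}\cdots\widehat{\theta_{s_j}}\cdots\theta_{s_r}.$$
Put $b_r=\operatorname{rk}\mathrm{Kos}_r$ and $\beta(t)=\sum_rb_rt^r$.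

For $m=1$ this is $V\xrightarrow{f_1}V$, so $\mathrm{Kos}_0=\operatorname{coker}f_1$ and $\mathrm{Kos}_1=\ker f_1$. For $m=2$, $d(v\otimes\theta_1\theta_2)=f_1(v)\otimes\theta_2-f_2(v)\otimes\theta_1$, and $d^2=0$ because $f_2f_1=f_1f_2$.

**Theorem A.** For $n\ge1$,
$$H^N_n(W)\cong\bigoplus_{r=0}^m \mathrm{Kos}_r^{\,\oplus\kappa_{n-r}},\qquad \sum_{n\ge0}\kappa_nt^n=\frac{1}{(1+t)^{m-1}(1-(w-1)t)}.$$
Also, for $n\ge1$, $H_n(W)\cong\bigoplus_r \mathrm{Kos}_r^{\,\oplus\kappa'_{n-r}}$ with $\sum_{n\ge0}\kappa'_nt^n=\dfrac1{(1+t)^{m}(1-wt)}$. Here $\kappa_j=\kappa'_j=0$ for $j<0$.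

**Theorem B.** Let $m\ge3$, $M=\{o,p,q_1,\dots,q_m\}$, $f_k(p)=q_k$, $f_k(q_j)=f_k(o)=o$. Then $w=2m+2$ and for all $n\ge1$
$$\operatorname{rk}H^N_{n+1}(W)-(w-1)\operatorname{rk}H^N_n(W)=(-1)^n\binom{n+m-1}{m-3}\neq0 .$$
For $m=3$, $w=8$: $\operatorname{rk}H^N_{n}(W)=\dfrac{87\cdot7^{n-1}-(-1)^n}{8}$ for $n\ge1$ (that is, $11,76,533,\dots$).

So there is a spindle with $8$ elements for which $\operatorname{rk}H^N_{n+1}=7\operatorname{rk}H^N_n+(-1)^n$ for every $n\ge1$. The conjectured equality fails for every $n\ge1$, in particular for every $n\ge|X|-1=7$: **the Normalized Rank Growth Conjecture is false.**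

**Theorem C.**

1. For every $w\ge8$ there is a spindle with $w$ elements satisfying $\operatorname{rk}H^N_{n+1}=(w-1)\operatorname{rk}H^N_n+(-1)^n$ for all $n\ge1$. So no change of the threshold rescues the conjecture. By Theorem B, the deviation can grow like a polynomial in $n$ of any prescribed degree.
2. For $W=W(M;f)$: if $(1+t)^{m-1}\mid\beta(t)$, the equality $\operatorname{rk}H^N_{n+1}=(w-1)\operatorname{rk}H^N_n$ holds for all $n\ge1$. Otherwise it fails for all but finitely many $n$. It always holds when $m\le2$.
3. For $M$ as in Theorem B but any $m\ge2$, $\operatorname{rk}H_{n+1}(W)-w\operatorname{rk}H_n(W)=(-1)^n\binom{n+m}{m-2}$ for $n\ge1$. So "$\operatorname{rk}H_{n+1}=|X|\operatorname{rk}H_n$ for large $n$" already fails for a $6$-element spindle ($m=2$).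

Nothing is claimed here about the conjecture for spindles with fewer than $8$ elements outside the family of part 2.

## 4. Coefficients in the augmentation ideal

The aim of this section is to replace $H^N_n(X)$ by a homology with coefficients on which many elements of $X$ will act by zero.

**Definition ($X$-module).** For a spindle $X$, an $X$-module is an abelian group $V$ with endomorphisms $v\mapsto v\cdot x$, $x\in X$, satisfying
$$(v\cdot x)\cdot y=(v\cdot y)\cdot(x\ast y).$$
Put $C_n(V)=V\otimes\mathbb Z[X^n]$ for $n\ge0$, $D=\sum_{i=1}^n(-1)^id_i$, and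
$$d_i(v\otimes(x_1,\dots,x_n))=v\cdot x_i\otimes(x_1\ast x_i,\dots,x_{i-1}\ast x_i,x_{i+1},\dots,x_n).$$

Examples: if $x\ast y=x$ for all $x,y$, an $X$-module is an abelian group with commuting endomorphisms indexed by $X$. For every $X$, the group $\mathbb Z$ with all $x$ acting as $1$ is a module. The group $\mathbb Z[X]$ with $y\cdot x=y\ast x$ is a module, since the module axiom is then self-distributivity. The sum-of-coefficients map $\mathbb Z[X]\to\mathbb Z$ is a module map, and its kernel $I$ is a submodule.

**Step 1: $C(V)$ is a complex.** For $i<j$ we show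
$$d_id_j=d_{j-1}d_i. \tag{2}$$
The left side removes $x_j$ first, and then the letter in position $i$, which has become $x_i\ast x_j$. The right side removes $x_i$ first, and then $x_j$, which now stands in position $j-1$. Compare what happens to each remaining letter $x_l$. For $l>j$ it is unchanged on both sides. For $i<l<j$ it becomes $x_l\ast x_j$ on both sides. For $l<i$ it becomes $(x_l\ast x_j)\ast(x_i\ast x_j)$ on the left and $(x_l\ast x_i)\ast x_j$ on the right, which are equal. On the coefficient we get $(v\cdot x_j)\cdot(x_i\ast x_j)$ and $(v\cdot x_i)\cdot x_j$, equal by the module axiom. In $D^2$ the term $d_id_j$ with $i<j$ has sign $(-1)^{i+j}$ and $d_{j-1}d_i$ has sign $(-1)^{i+j-1}$, so all terms cancel in pairs.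

**Step 2: the degenerate part is a subcomplex.** Let $C^D_n(V)$ be spanned by the $v\otimes(x_1,\dots,x_n)$ with $x_i=x_{i+1}$ for some $1\le i<n$. On such an element $d_i=d_{i+1}$: the two faces differ at most in the letter that stays, which is $x_{i+1}$ in $d_i$ and $x_i\ast x_{i+1}=x_{i+1}\ast x_{i+1}=x_{i+1}$ in $d_{i+1}$. So these two terms cancel. For $j<i$ the face $d_j$ does not change the letters $x_i,x_{i+1}$, and for $j>i+1$ it replaces both by $x_i\ast x_j$. These faces are therefore again degenerate. Put $C^N(V)=C(V)/C^D(V)$, with homology $H^N(V)$, and write $H(V)$ for the homology of $C(V)$.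

As groups, $C_n(V)$ and $C_n^N(V)$ are $V$ tensored with a free group, on all words and on nondegenerate words of length $n$ respectively. So a short exact sequence of modules gives short exact sequences of the complexes $C$ and of the complexes $C^N$.

**Step 3: the original complexes are a special case.** $C_{n+1}(\mathbb Z)=\mathbb Z[X^{n+1}]=C_n(X)$, and renumbering $x_1,\dots,x_{n+1}$ as $x_0,\dots,x_n$ changes all signs, so $D=-\partial$ for $n\ge1$. The degenerate parts agree too. This proves that $\partial^2=0$ and that $C^D(X)$ is a subcomplex, and it gives, for $n\ge1$,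
$$H_n(X)=H_{n+1}(\mathbb Z),\qquad H^N_n(X)=H^N_{n+1}(\mathbb Z). \tag{3}$$
(For $n=0$ this breaks down, since $\partial_0=0$ while $D_1\ne0$ on $C_1(\mathbb Z)$.)

**Proposition 3.** For a spindle $X$ and $n\ge1$: $H^N_n(X)\cong H^N_n(I)$ and $H_n(X)\cong H_n(I)$.

*Proof.* On $C(\mathbb Z[X])$ put $s(x\otimes u)=x\otimes xu$, where $x\in X$ and $u$ is a word. If $u$ has two equal adjacent letters, so has $xu$. Thus $s$ preserves the degenerate part and acts on $C^N(\mathbb Z[X])$ as well. The first face of $x\otimes xu$ contributes $-(x\ast x)\otimes u=-x\otimes u$. The letter $u_i$ of $u$ stands in position $i+1$ of $xu$, and its face is $x\ast u_i\otimes(x\ast u_i,\dots)$ with sign $-(-1)^i$. This is $-s$ of the $i$-th term of $D(x\otimes u)$. Hence $Ds+sD=-\mathrm{id}$, and $H_*(\mathbb Z[X])=H^N_*(\mathbb Z[X])=0$ in all degrees. The long exact sequences of $0\to I\to\mathbb Z[X]\to\mathbb Z\to0$ give $H_{n+1}(\mathbb Z)\cong H_n(I)$ and $H^N_{n+1}(\mathbb Z)\cong H^N_n(I)$ for $n\ge0$. Combine this with (3). $\square$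

## 5. Letters of $M$ act by zero: from $I$ to $V$

Now let $W=W(M;f)$ and $I=\ker(\mathbb Z[W]\to\mathbb Z)$. Since $a\ast\mu=\mu$ for all $a$, an element $v\in\mathbb Z[W]$ is sent by $\mu\in M$ to (sum of coefficients of $v$) times $\mu$. On $I$ this is zero: every $\mu\in M$ acts on $I$ as $0$. This is what removes the terms that spoiled the contraction in Section 2.

The group $V=I\cap\mathbb Z[M]$ is a submodule of $I$, because $M$ is closed under the action of all elements. On it $x_k$ acts by $f_k$ and each $\mu$ by $0$.

**Lemma 4.** $H^N_*(I)\cong H^N_*(V)$ and $H_*(I)\cong H_*(V)$.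

*Proof.* The purpose is to show that $Q=I/V$ contributes nothing. The projection $\mathbb Z[W]\to\mathbb Z[\{x_1,\dots,x_m\}]$ that kills $M$ maps $I$ onto the target, since $x_j-o\mapsto x_j$, and its kernel on $I$ is $V$. So $Q\cong\mathbb Z^m$, with basis the classes of $x_j-o$. Since $(x_j-o)\cdot x_k=x_j-f_k(o)=x_j-o$, each $x_k$ acts on $Q$ as the identity, and each $\mu\in M$ acts as $0$.

On $C(Q)$ put $h(q\otimes u)=q\otimes x_1u$, which preserves degenerate elements. The first face of $q\otimes x_1u$ contributes $-q\cdot x_1\otimes u=-q\otimes u$. A face at a letter $\mu\in M$ of $u$ vanishes. A face at a letter $x_k$ of $u$ keeps the leading letter, as $x_1\ast x_k=x_1$, and its position is shifted by one, so it is $-h$ of the corresponding term of $D(q\otimes u)$. Hence $Dh+hD=-\mathrm{id}$ on $C(Q)$ and on $C^N(Q)$. Both are acyclic, and the long exact sequences of $0\to V\to I\to Q\to0$ give the claim. $\square$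

So for $n\ge1$
$$H^N_n(W)\cong H^N_n(V),\qquad H_n(W)\cong H_n(V). \tag{4}$$

## 6. Anticommuting contractions on words

On $V$ the letter $x_1$ no longer acts as the identity, so the contraction of Lemma 4 is lost. But only the letters $x_k$ act, through the commuting maps $f_k$. We separate what happens on $V$ from what happens on words.

Let $N$ be either the graded group of all words in $W$ modulo the degenerate ones (for $H^N$), or the graded group of all words in $W$ (for $H$). The degree is the length, and the empty word, in degree $0$, is included. For $1\le k\le m$ put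
$$\delta_k(w_1,\dots,w_n)=\sum_{i:\,w_i=x_k}(-1)^i(w_1\ast x_k,\dots,w_{i-1}\ast x_k,w_{i+1},\dots,w_n),\qquad h_k(u)=x_ku .$$
Both preserve degenerate words. For $h_k$ this is clear. For $\delta_k$ let $w_i=w_{i+1}$. If this letter is $x_k$, the terms at $i$ and $i+1$ are equal words (as $x_k\ast x_k=x_k$) with opposite signs, and in all other terms the pair stays equal and adjacent. If the letter is not $x_k$, neither copy is removed, and the pair stays equal and adjacent in every term.

Because letters of $M$ act on $V$ by $0$ and $x_k$ acts by $f_k$, the complex $C^N(V)$ (respectively $C(V)$) is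
$$V\otimes N\quad\text{with}\quad D=\sum_{k=1}^mf_k\otimes\delta_k. \tag{5}$$

Consider the three-element example. There $V$ has rank $1$ and $f_1=0$ on it, so $D=0$, and $\operatorname{rk}H_n^N(W)$ is the number $3\cdot2^{n-1}$ of nondegenerate words of length $n$, for $n\ge1$, as announced. For $n=1$ it agrees with the hand computation.

**Lemma 5.** $\delta_k\delta_l+\delta_l\delta_k=0$, $\ \delta_k^2=0$, and $\ \delta_lh_k+h_k\delta_l=-\delta_{kl}\,\mathrm{id}$, where $\delta_{kl}$ is the Kronecker delta.

*Proof.* Acting by some $x_l$ fixes every letter $x_j$ and keeps letters of $M$ in $M$. So the letters equal to $x_k$ in the terms of $\delta_l(u)$ are exactly the surviving letters equal to $x_k$ of $u$. Hence, for $k\ne l$, $\delta_k\delta_l$ and $\delta_l\delta_k$ are both sums over pairs of positions $(i,j)$ of the original word with $w_i=x_k$, $w_j=x_l$. By (2), used with coefficients $\mathbb Z$, the two orders of removal give the same word. For the signs, let the two positions be $a<b$. Removing $b$ first gives $(-1)^b(-1)^a$, while removing $a$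 first gives $(-1)^a(-1)^{b-1}$. So the two orders come with opposite signs, and $\delta_k\delta_l+\delta_l\delta_k=0$. For $k=l$ both orders occur in $\delta_k^2$ and cancel.

For the third relation apply $\delta_l$ to $x_ku$. The leading $x_k$ contributes $-u$ if $l=k$ and nothing otherwise. A letter $x_l$ of $u$ is shifted by one position, which changes the sign, and it fixes the leading letter, as $x_k\ast x_l=x_k$. These letters contribute $-h_k\delta_lu$. $\square$

**Lemma 6.** Let $K=\bigcap_{k=1}^m\ker\delta_k\subseteq N$. Then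
$$N=\bigoplus_{S=\{s_1<\dots<s_r\}\subseteq\{1,\dots,m\}}h_{s_1}\cdots h_{s_r}K,$$
and each $h_{s_1}\cdots h_{s_r}$ is injective on $K$.

*Proof.* We split off one letter at a time. Let $N^{(j)}=\bigcap_{i\le j}\ker\delta_i$, so $N^{(0)}=N$ and $N^{(m)}=K$. For $u\in N^{(j-1)}$ and $i<j$ we have $\delta_i\delta_ju=-\delta_j\delta_iu=0$ and $\delta_ih_ju=-h_j\delta_iu=0$, so $\delta_j$ and $h_j$ map $N^{(j-1)}$ to itself. For such $u$ the third relation with $k=l=j$ reads
$$u=-\delta_jh_ju-h_j\delta_ju .$$
Here $\delta_jh_ju$ and $\delta_ju$ lie in $N^{(j)}$, since $\delta_j^2=0$. So $N^{(j-1)}=N^{(j)}+h_jN^{(j)}$. If $a\in N^{(j)}$ and $h_ja\in N^{(j)}$, then $0=\delta_jh_ja=-a-h_j\delta_ja=-a$. So the sum is direct, and $h_j$ is injective on $N^{(j)}$: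
$$N^{(j-1)}=N^{(j)}\oplus h_jN^{(j)}.$$
Start with $N=N^{(1)}\oplus h_1N^{(1)}$, substitute $N^{(1)}=N^{(2)}\oplus h_2N^{(2)}$ to get $N=N^{(2)}\oplus h_2N^{(2)}\oplus h_1N^{(2)}\oplus h_1h_2N^{(2)}$, and continue to $j=m$. $\square$

To see $K$ once, take the three-element example with nondegenerate words. In length $1$, $\delta_1(x)=-\varnothing$ (the empty word) and $\delta_1(o)=\delta_1(p)=0$, so $K_1$ has basis $o,p$, and $N_1=K_1\oplus h_1K_0$ with $K_0$ spanned by the empty word. In length $2$, $\delta_1(x,\mu)=-(\mu)$, $\delta_1(\mu,x)=(o)$, and the words $(o,p),(p,o)$ go to $0$. So $K_2$ has rank $6-2=4$, with basis $(o,p),\,(p,o),\,(o,x)-(p,x),\,(x,o)+(o,x)$.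

## 7. Proof of Theorem A

**Step 1: the differential on the summands.** Let $u\in K$ and $S=\{s_1<\dots<s_r\}$. Moving $\delta_s$ to the right past $h_{s_1},h_{s_2},\dots$ changes the sign at each $h$ with index different from $s$. If $s\notin S$, it reaches $u$ and gives $0$. If $s=s_j$, it passes $j-1$ letters and meets $h_{s_j}$. With $y=h_{s_{j+1}}\cdots h_{s_r}u$ we have $\delta_{s_j}h_{s_j}y=-y-h_{s_j}\delta_{s_j}y=-y$, by the case already done. So
$$\delta_{s_j}h_{s_1}\cdots h_{s_r}u=-(-1)^{j-1}h_{s_1}\cdots\widehat{h_{s_j}}\cdots h_{s_r}u .$$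

**Step 2: recognizing the Koszul complex.** By Lemma 6, the map $v\otimes\theta_{s_1}\cdots\theta_{s_r}\otimes u\mapsto v\otimes h_{s_1}\cdots h_{s_r}u$ is an isomorphism from $V\otimes\Lambda(\theta_1,\dots,\theta_m)\otimes K$ to $V\otimes N$. By Step 1 and (5) it carries $-d\otimes\mathrm{id}_K$ to $D$. The sign does not change homology. The group $K$ is graded because the $\delta_k$ are homogeneous, and each $K_j$ is free of finite rank, being a subgroup of the free group $N_j$ of finite rank. Hence
$$H_n(V\otimes N)\cong\bigoplus_{r=0}^m\mathrm{Kos}_r\otimes K_{n-r}\cong\bigoplus_{r=0}^m\mathrm{Kos}_r^{\,\oplus\operatorname{rk}K_{n-r}} .$$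

**Step 3: the ranks of $K$.** Write $N(t)=\sum_n\operatorname{rk}N_n\,t^n$ and likewise $K(t)$. The summand of $S$ in Lemma 6 is a copy of $K$ shifted by $|S|$, so
$$N(t)=(1+t)^mK(t). \tag{6}$$
For nondegenerate words,
$$N(t)=1+\sum_{n\ge1}w(w-1)^{n-1}t^n=1+\frac{wt}{1-(w-1)t}=\frac{1+t}{1-(w-1)t},$$
and for all words $N(t)=\frac1{1-wt}$. Dividing by $(1+t)^m$ gives the two series in Theorem A. With (4), Theorem A is proved. $\square$

Each of the $m$ acting letters puts a factor $1+t$ into the denominator, and nondegeneracy takes one factor away.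

## 8. Which maps $f_k$ obey the law

By Theorem A, for $n\ge1$ the number $\operatorname{rk}H^N_n(W)$ is the coefficient of $t^n$ in $\beta(t)/\big((1+t)^{m-1}(1-(w-1)t)\big)$. Multiplying by $1-(w-1)t$, we get for $n\ge1$
$$\operatorname{rk}H^N_{n+1}-(w-1)\operatorname{rk}H^N_n=[t^{n+1}]\,G(t),\qquad G(t)=\frac{\beta(t)}{(1+t)^{m-1}} . \tag{7}$$
We shall use the expansion, for $j\ge1$,
$$[t^k](1+t)^{-j}=(-1)^k\binom{k+j-1}{j-1}. \tag{8}$$

**Proof of Theorem C.2.** Since $\deg\beta\le m$, write $\beta(t)=\sum_{i=0}^ma_i(1+t)^i$, so that $G=\sum_{i}a_i(1+t)^{i-m+1}$. If $(1+t)^{m-1}\mid\beta$, then $a_0=\dots=a_{m-2}=0$, $G$ is a polynomial of degree at most $1$, and (7) vanishes for $n\ge1$.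

Otherwise let $i\le m-2$ be the least index with $a_i\ne0$ and put $e=m-1-i\ge1$. Then $G$ is a polynomial plus $\sum_{j=1}^ec_j(1+t)^{-j}$ with $c_j=a_{m-1-j}$ and $c_e\ne0$. By (8) the coefficient of $t^k$ in $G$ is, for large $k$, $(-1)^k$ times a polynomial in $k$ of degree exactly $e-1$, which is nonzero for all large $k$. So the law fails for all but finitely many $n$.

For $m=1$ the divisibility condition is empty. For $m=2$ we need $(1+t)\mid\beta$. Now $\beta(-1)=\sum_r(-1)^rb_r$ is the Euler characteristic of the Koszul complex, namely $\sum_r(-1)^r\operatorname{rk}V\binom mr=\operatorname{rk}V\cdot(1-1)^m=0$. $\square$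

So one or two acting letters can never break the law: one factor $1+t$ is used up by nondegeneracy, one by the Euler characteristic. With three letters there is room, but taking three copies of the same letter does not work. Suppose $f_1=\dots=f_m=f$. Then $d(v\otimes\lambda)=f(v)\otimes\iota\lambda$, where $\iota$ is the antiderivation of $\Lambda(\theta_1,\dots,\theta_m)$ with $\iota\theta_k=1$ for all $k$. In the basis $\theta_1$, $\theta_k-\theta_1$ $(k\ge2)$ we have $\iota\theta_1=1$ and $\iota(\theta_k-\theta_1)=0$. So the complex is the two-term complex $V\otimes\Lambda(\theta_1)$ of $f$, tensored with an exterior algebra on $m-1$ generators with zero differential. Hence $\beta(t)=(1+t)^{m-1}(\operatorname{rk}\operatorname{coker}f+t\operatorname{rk}\ker f)$, and the law holds. The maps have to pull a single element in independent directions. The simplest way is to let $f_k(p)=q_k$ with different $q_k$, and to let everything after that be $o$.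

## 9. Proof of Theorem B

Let $M=\{o,p,q_1,\dots,q_m\}$, $f_k(p)=q_k$, $f_k(q_j)=f_k(o)=o$. The composite $f_kf_l$ is constant with value $o$ for all $k,l$, so the maps commute. Also $|M|=m+2$ and $w=2m+2$. Write $p,q_j$ also for the basis elements $p-o,\ q_j-o$ of $V$. Then $f_k(p)=q_k$ and $f_k(q_j)=0$ on $V$.

**Step 1: the Betti numbers $b_r$.** The differential $d$ vanishes on all $q_j\otimes\Lambda$, and for $S\subseteq\{1,\dots,m\}$
$$d(p\otimes\theta_S)=\sum_{s\in S}\pm\,q_s\otimes\theta_{S\setminus s}.$$
For nonempty $S$ this is a nonempty sum of basis elements with signs. For different $S$ the basis elements that occur are different, because $S$ is recovered from the pair $(s,S\setminus s)$. So $d$ is injective on $p\otimes\Lambda^r$ for $r\ge1$ and zero for $r=0$. The rank of $d$ on $V\otimes\Lambda^r$ is thus $\binom mr$ for $r\ge1$ and $0$ for $r=0$, and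
$$b_r=(m+1)\binom mr-\Big(\binom mr-\delta_{r0}\Big)-\binom m{r+1}=\delta_{r0}+m\binom mr-\binom m{r+1}.$$
Summing,
$$\beta(t)=1+m(1+t)^m-\frac{(1+t)^m-1}{t}=\frac{(1+t)-(1-mt)(1+t)^m}{t}. \tag{9}$$

**Step 2: the deviation.** Let $m\ge3$. Insert (9) in (7): for $n\ge1$
$$\operatorname{rk}H^N_{n+1}-(w-1)\operatorname{rk}H^N_n=[t^{n+2}]\Big((1+t)^{-(m-2)}-(1-mt)(1+t)\Big). \tag{10}$$
The polynomial $(1-mt)(1+t)$ has degree $2<n+2$ and contributes nothing. By (8) with $j=m-2\ge1$ and $k=n+2$, the value is $(-1)^{n}\binom{n+m-1}{m-3}$, which is nonzero since $n+m-1\ge m-3\ge0$.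

**Step 3: the case $m=3$.** Here $w=8$ and
$$\beta(t)=1+3(1+t)^3-(3+3t+t^2)=1+6t+8t^2+3t^3=(1+t)(1+5t+3t^2).$$
For $n\ge1$ the ranks are the coefficients of
$$\frac{\beta(t)}{(1+t)^2(1-7t)}=\frac{1+5t+3t^2}{(1+t)(1-7t)} .$$
The denominator is $1-6t-7t^2$, so the coefficient of $t$ is $5+6=11$. By Step 2, $\operatorname{rk}H^N_{n+1}=7\operatorname{rk}H^N_n+(-1)^n$ for $n\ge1$. The formula $\frac{87\cdot7^{n-1}-(-1)^n}8$ gives $\frac{88}8=11$ for $n=1$ and satisfies the recursion:
$$7\cdot\frac{87\cdot7^{n-1}-(-1)^n}{8}+(-1)^n=\frac{87\cdot7^{n}+(-1)^n}{8}=\frac{87\cdot7^{n}-(-1)^{n+1}}{8}.$$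
The first values are $11$, $76$, $533$. $\square$

Written out, the counterexample is $W=\{x_1,x_2,x_3,o,p,q_1,q_2,q_3\}$ with $a\ast\mu=\mu$ for $\mu\in\{o,p,q_1,q_2,q_3\}$, $x_j\ast x_k=x_j$, $p\ast x_k=q_k$, and $q_j\ast x_k=o\ast x_k=o$.

**A direct check against the rank count of Section 2.** In this example the boundary ranks on the complex $V\otimes N$ (nondegenerate words) can be read off without the Koszul complex. By (5), $D(q_j\otimes u)=0$ and $D(p\otimes u)=\sum_kq_k\otimes\delta_ku$, so $D$ vanishes on $p\otimes u$ exactly when $u\in K$. Hence $\operatorname{rk}D_n=\operatorname{rk}N_n-\kappa_n$. For $m=3$ the series $\frac1{(1+t)^2(1-7t)}$ begins with $\kappa_0=1$, $\kappa_1=7-2=5$, $\kappa_2=49-14+3=38$, and $\operatorname{rk}N_1=8$, $\operatorname{rk}N_2=56$. So $\operatorname{rk}D_1=3$, $\operatorname{rk}D_2=18$, and $\operatorname{rk}H_1=4\cdot8-3-18=11$, as above.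

Now define $\eta_n=\operatorname{rk}D_{n+1}-7\operatorname{rk}D_n$. For $n\ge1$ we have $\operatorname{rk}N_{n+1}=7\operatorname{rk}N_n$, so
$$\eta_n=-(\kappa_{n+1}-7\kappa_n)=-[t^{n+1}](1+t)^{-2}=(-1)^n(n+2).$$
The computation behind (1) applies to $V\otimes N$ for $n\ge1$ and gives the deviation $-(\eta_n+\eta_{n+1})=-(-1)^n\big((n+2)-(n+3)\big)=(-1)^n$. This is the alternating error of linearly growing size that the count in Section 2 could not exclude.

## 10. More elements, and the unnormalized ranks

**Proof of Theorem C.1.** Given $w\ge8$, put $s=w-8$, take $m=3$ and $M$ as in Theorem B, and adjoin to $M$ points $e_1,\dots,e_s$ with $f_k(e_j)=e_j$ for all $k$. The maps still commute and fix $o$, and the new spindle has $w$ elements. The group $V$ is replaced by $V\oplus\mathbb Z^s$, where $\mathbb Z^s$ has basis $e_j-o$ and every $f_k$ acts on it as the identity.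

The Koszul complex of the summand $\mathbb Z^s$ is acyclic. To see this, write $d(v\otimes\lambda)=\sum_kf_k(v)\otimes\iota_k\lambda$, where $\iota_k$ is the antiderivation with $\iota_k\theta_l=\delta_{kl}$, and put $H(v\otimes\lambda)=v\otimes\theta_1\lambda$. Here $f_k(v)=v$ and $\iota_k(\theta_1\lambda)=\delta_{k1}\lambda-\theta_1\iota_k\lambda$, so $dH(v\otimes\lambda)=v\otimes\lambda-Hd(v\otimes\lambda)$, that is, $dH+Hd=\mathrm{id}$.

So $\beta$ is unchanged. Formula (7) holds for the new spindle, with its own value of $w$, and its right side depends only on $\beta$ and $m$. So (10) with $m=3$ gives the deviation $(-1)^n$ for $n\ge1$.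

The last statement of C.1 is Theorem B: $\binom{n+m-1}{m-3}$ is a polynomial in $n$ of degree $m-3$, and $m\ge3$ is arbitrary. $\square$

**Proof of Theorem C.3.** Let $M$ be as in Theorem B with any $m\ge2$. The derivation of (9) did not use $m\ge3$. By the second part of Theorem A, for $n\ge1$ the rank of $H_n(W)$ is the coefficient of $t^n$ in $\beta(t)/\big((1+t)^m(1-wt)\big)$. Multiplying by $1-wt$ and inserting (9), we get for $n\ge1$
$$\operatorname{rk}H_{n+1}-w\operatorname{rk}H_n=[t^{n+1}]\frac{\beta(t)}{(1+t)^m}=[t^{n+2}]\Big((1+t)^{-(m-1)}-(1-mt)\Big).$$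
The polynomial $1-mt$ has degree $1<n+2$. By (8) with $j=m-1\ge1$ and $k=n+2$ the value is $(-1)^n\binom{n+m}{m-2}$, which is nonzero. For $m=2$ we have $w=6$, and the value is $(-1)^n$ for every $n\ge1$. $\square$

In the unnormalized complex no factor $1+t$ is removed by nondegeneracy. This is why two acting letters already suffice there, while the normalized ranks need three.
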